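\title{Deterministic codes for byzantine multiple access channels with a symmetrizable user}

\begin{abstract}
Three users share a memoryless multiple access channel, and one of them, unknown to the receiver, may be adversarial. With secret keys the capacity region is an explicit region $\mathcal R$. With deterministic codes it is still $\mathcal R$ if no user is symmetrizable, while a symmetrizable user has rate zero. We show that when some but not all users are symmetrizable, the deterministic capacity region need not be the part of $\mathcal R$ in which the symmetrizable users have rate zero. The reason is that a symmetrizable user can have only one message, so that its codeword is known to the adversary. This lowers the rates of the other users and can make them symmetrizable in turn. We determine the deterministic capacity region of every channel with at least one symmetrizable user: it is described by the set of users at which this cascade stops, and these users contribute only fixed inputs.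
\end{abstract}

\section{The problem and the mechanism}\label{sec:problem}

\subsection{Channel and codes}

Let $\mathcal X_1,\mathcal X_2,\mathcal X_3,\mathcal Y$ be finite sets and let $W(y|x_1,x_2,x_3)$ be a channel: a probability distribution on $\mathcal Y$ for each triple of inputs. It is used $n$ times without memory, so that input sequences $\mathbf x_i=(x_{i,1},\dots,x_{i,n})$ produce an output $\mathbf Y$ with independent letters $Y_t\sim W(\cdot|x_{1,t},x_{2,t},x_{3,t})$. When the arguments of $W$ carry the names of the users as subscripts, we list them in any order. Logarithms are to base $2$, and $[L]=\{1,\dots,L\}$.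

A \emph{deterministic code} of length $n$ consists of message sets $\mathcal M_1,\mathcal M_2,\mathcal M_3$, encoders $f_i:\mathcal M_i\to\mathcal X_i^n$ and a decoder $\phi=(\phi_1,\phi_2,\phi_3):\mathcal Y^n\to\mathcal M_1\times\mathcal M_2\times\mathcal M_3$. We write $N_i=|\mathcal M_i|$; the value $N_i=1$ is allowed. The messages $M_1,M_2,M_3$ are independent and uniform. An \emph{honest} user $i$ sends $f_i(M_i)$. At most one user is \emph{adversarial}: it knows the code but not the messages of the honest users, and it sends a vector of its choice. The receiver does not know which user, if any, is adversarial, and it must decode the messages of all honest users. Accordingly, the \emph{error} $P_e$ of the code is the largest of the following numbers: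
\begin{itemize}
\item the probability that $\phi(\mathbf Y)\ne(M_1,M_2,M_3)$ when all users are honest;
\item for each user $i$ and each $\mathbf x_i\in\mathcal X_i^n$, the probability that $(\phi_j,\phi_k)(\mathbf Y)\ne(M_j,M_k)$ when user $i$ sends $\mathbf x_i$ and the other users $j,k$ are honest.
\end{itemize}
All probabilities are averaged over the honest messages. A random attack vector that is independent of the honest messages is a mixture of fixed vectors, so it too causes error at most $P_e$. We use this remark constantly.

A triple $(R_1,R_2,R_3)$ is \emph{achievable} if there are codes with $\frac1n\log N_i\to R_i$ and $P_e\to0$. The closure of the set of achievable triples is the \emph{deterministic capacity region} $\mathcal R_{\mathrm{det}}$.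

\subsection{The region $\mathcal R$}

Suppose that user $k$ is the adversary and draws its letters independently at random. Users $i$ and $j$ then face an ordinary two-user channel, and the familiar bounds for that channel, taken for the worst law of the adversary's letters, limit their rates. This leads to the following region. Let $\mathcal R$ be the set of triples of nonnegative rates for which there is a distribution $p(u)p(x_1|u)p(x_2|u)p(x_3|u)$ with $|\mathcal U|\le3$ such that, for all permutations $(i,j,k)$ of $(1,2,3)$,
\begin{equation}\label{eq:region}
R_i\le\min_{q(x_k|u)}I(X_i;Y|X_j,U),\qquad R_i+R_j\le\min_{q(x_k|u)}I(X_i,X_j;Y|U),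
\end{equation}
where the mutual informations are computed under $p(u)p(x_i|u)p(x_j|u)q(x_k|u)W$. The variable $U$ is a public time-sharing variable. One feature of \eqref{eq:region} matters below: the adversary's law $q$ depends on $U$ only. Given $U$, the adversary knows nothing about the letters $X_i$ and $X_j$.

\subsection{Symmetrizable users}

An adversary that knows a deterministic code can do more than add noise: it can pick codewords of other users and imitate them. The next definition lists the channels on which an imitation cannot be told from the truth.

\begin{definition}\label{def:sym}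
Let $(i,j,k)$ be a permutation of $(1,2,3)$.
\begin{itemize}
\item[(a)] $W$ is \emph{$\mathcal X_j\times\mathcal X_k$-symmetrizable by $\mathcal X_i$} if there is a kernel $q(x_i|x_j,x_k)$ such that, for all $x_j,\tilde x_j,x_k,\tilde x_k,y$,
\[
\sum_{x_i}q(x_i|\tilde x_j,\tilde x_k)W(y|x_i,x_j,x_k)=\sum_{\tilde x_i}q(\tilde x_i|x_j,x_k)W(y|\tilde x_i,\tilde x_j,\tilde x_k).
\]
\item[(b)] $W$ is \emph{$\mathcal X_k|\mathcal X_j$-symmetrizable by $\mathcal X_i$} if there is $q(x_i|x_k)$ such that, for all $x_j,x_k,\tilde x_k,y$,
\[
\sum_{x_i}q(x_i|\tilde x_k)W(y|x_i,x_j,x_k)=\sum_{\tilde x_i}q(\tilde x_i|x_k)W(y|\tilde x_i,x_j,\tilde x_k).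
\]
\item[(c)] $W$ is \emph{$\mathcal X_k$-symmetrizable by $\mathcal X_i/\mathcal X_j$} if there are $q(x_i|\tilde x_i,\tilde x_k)$ and $q'(\tilde x_j|x_j,x_k)$ such that, for all $\tilde x_i,x_j,x_k,\tilde x_k,y$,
\[
\sum_{x_i}q(x_i|\tilde x_i,\tilde x_k)W(y|x_i,x_j,x_k)=\sum_{\tilde x_j}q'(\tilde x_j|x_j,x_k)W(y|\tilde x_i,\tilde x_j,\tilde x_k).
\]
\end{itemize}
User $k$ is \emph{symmetrizable} if one of (a)--(c) holds for one of the two orderings $(i,j)$ of the other users. The set of symmetrizable users is denoted by $\mathcal S$.
\end{definition}

Each identity equates two output laws. On the left, user $k$ sends $x_k$ and the attacker has looked at the fake letter $\tilde x_k$; on the right, the roles of $x_k$ and $\tilde x_k$ are exchanged. In (a) the attacker fakes both other users, in (b) it fakes user $k$ alone, and in (c) the receiver cannot even tell whether $i$ or $j$ is the attacker.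

\subsection{The question}

Three facts are known. If no user is symmetrizable, then $\mathcal R_{\mathrm{det}}=\mathcal R$. If user $k$ is symmetrizable, then every achievable triple has $R_k=0$. The capacity region for randomized codes, in which each user shares an independent secret key with the receiver, is $\mathcal R$. Hence
\[
\mathcal R_{\mathrm{det}}\subseteq\mathcal R|_{\mathcal S}:=\{(R_1,R_2,R_3)\in\mathcal R:\ R_k=0\text{ for all }k\in\mathcal S\}.
\]
These facts motivate the question; the proofs below do not use them. The question, posed in \cite{SBDP}, is whether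
\begin{equation}\label{eq:question}
\mathcal R_{\mathrm{det}}=\mathcal R|_{\mathcal S}\qquad\text{whenever }\varnothing\ne\mathcal S\subsetneq\{1,2,3\}.
\end{equation}
Equality holds for $\mathcal S=\varnothing$ and for $\mathcal S=\{1,2,3\}$, and the guess that it always holds is natural: a symmetrizable user loses its own rate, and the definition of symmetrizability gives no reason for the others to lose anything.

\subsection{A binary channel}\label{sub:binary}

Let all inputs be bits, and let the output be $x_1$ if $x_2\ne x_3$ and an erasure symbol $\mathsf e$ if $x_2=x_3$. With secret keys, let users 2 and 3 send uniform random bits when honest. Whichever of the two attacks, the other one is uniform and unknown to it, so each letter of user 1 is erased independently with probability $\frac12$. User 1 sees an erasure channel and communicates at rate $\frac12$.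

Now take a deterministic code, and suppose that user 3 has two messages, with codewords $\mathbf x$ and $\tilde{\mathbf x}$. If user 3 sends $\mathbf x$ and user 2 attacks with $\tilde{\mathbf x}$, the erasures fall exactly where $\mathbf x$ and $\tilde{\mathbf x}$ agree. If user 3 sends $\tilde{\mathbf x}$ and user 2 attacks with $\mathbf x$, the output is the same. So the receiver cannot decode the message of user 3, and a reliable code gives user 3 a \emph{single} message. But then user 2 can send the codeword of user 3, the output is $\mathsf e\mathsf e\cdots\mathsf e$, and user 1 is silenced too.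

The point is the difference between rate zero and one message. A user with $2^{\sqrt n}$ messages has rate zero, and the adversary does not know which codeword it sends. A symmetrizable user is denied even this. The region $\mathcal R|_{\mathcal S}$ sets its rate to zero but lets its input be random given $U$, hence hidden from the adversary.

\subsection{Results}

\begin{theorem}\label{thm:counter}
The identity \eqref{eq:question} is false, both for $|\mathcal S|=2$ and for $|\mathcal S|=1$. More precisely, let $A,L\ge2$ be integers and $r=(1-\frac1L)\log A$.
\begin{itemize}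
\item[(A)] There is a channel with $\mathcal S=\{2,3\}$ and $\mathcal R|_{\mathcal S}=\{(R_1,0,0):0\le R_1\le r\}$ on which every code with some $N_i\ge2$ has $P_e\ge\frac14$; thus $\mathcal R_{\mathrm{det}}=\{(0,0,0)\}$.
\item[(B)] There is a channel with $\mathcal S=\{3\}$, $(r,1,0)\in\mathcal R|_{\mathcal S}$ and $\mathcal R_{\mathrm{det}}=\{(0,R_2,0):0\le R_2\le1\}$.
\item[(C)] There is a channel with $\mathcal S=\{2,3\}$, $(1+r,0,0)\in\mathcal R|_{\mathcal S}$ and $\mathcal R_{\mathrm{det}}=\{(R_1,0,0):0\le R_1\le1\}$.
\end{itemize}
\end{theorem}

Section~\ref{sec:single} shows that a symmetrizable user has one message, and Section~\ref{sec:examples} proves Theorem~\ref{thm:counter}. The examples show two effects of a known codeword: another user may be silenced, as in (A) and (B), or only slowed down, as in (C). Theorem~\ref{thm:main} in Section~\ref{sec:region} states that these two effects account for everything, and gives $\mathcal R_{\mathrm{det}}$ exactly whenever $\mathcal S\ne\varnothing$. Its converse part is proved in Section~\ref{sec:converse} and its achievability part in Sections~\ref{sec:plan}--\ref{sec:keys}.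

\section{A symmetrizable user has one message}\label{sec:single}

Fix a code. Let $\Omega=(M_1,M_2,M_3,\tilde M_1,\tilde M_2,\tilde M_3)$ consist of six independent uniform messages, $M_i,\tilde M_i\in\mathcal M_i$, and put $\mathbf X_i=f_i(M_i)$, $\tilde{\mathbf X}_i=f_i(\tilde M_i)$. In an \emph{experiment}, two users are honest, each with one of its two messages in $\Omega$, and the third user sends a random vector independent of the two honest messages.

\begin{lemma}\label{lem:two}
Consider two experiments in which user $k$ is honest, with message $M_k$ in the first and $\tilde M_k$ in the second. If the conditional law of $\mathbf Y$ given $\Omega$ is the same in both, then $P_e\ge\frac12\big(1-\frac1{N_k}\big)$.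
\end{lemma}

\begin{proof}
If $M_k\ne\tilde M_k$, every output $\mathbf y$ has $\phi_k(\mathbf y)\ne M_k$ or $\phi_k(\mathbf y)\ne\tilde M_k$. Since the two conditional laws agree, the conditional probabilities of decoding user $k$ wrongly in the two experiments add up to at least $1$ on the event $M_k\ne\tilde M_k$. Taking expectations gives $2P_e\ge\Pr[M_k\ne\tilde M_k]=1-\frac1{N_k}$.
\end{proof}

We say that a user attacks \emph{through} $q(\cdot|\tilde{\mathbf X}_j,\tilde{\mathbf X}_k)$ if, given $\Omega$, it draws its letters independently with law $q(\cdot|\tilde X_{j,t},\tilde X_{k,t})$ at time $t$, and likewise for other kernels. Given $\Omega$, the output letters are then independent, and the law of $Y_t$ is a sum of the kind that appears in Definition~\ref{def:sym}.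

\begin{proposition}\label{prop:single}
If user $k$ is symmetrizable and $N_k\ge2$, then $P_e\ge\frac14$.
\end{proposition}

\begin{proof}
According to the condition that holds, consider the following two experiments; each entry names the attacker, its kernel and the honest messages.
\[
\begin{array}{c|l|l}
&\text{first experiment}&\text{second experiment}\\\hline
\text{(a)}& i;\ q(\cdot|\tilde{\mathbf X}_j,\tilde{\mathbf X}_k);\ M_j,M_k& i;\ q(\cdot|\mathbf X_j,\mathbf X_k);\ \tilde M_j,\tilde M_k\\
\text{(b)}& i;\ q(\cdot|\tilde{\mathbf X}_k);\ M_j,M_k& i;\ q(\cdot|\mathbf X_k);\ M_j,\tilde M_k\\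
\text{(c)}& i;\ q(\cdot|\tilde{\mathbf X}_i,\tilde{\mathbf X}_k);\ M_j,M_k& j;\ q'(\cdot|\mathbf X_j,\mathbf X_k);\ \tilde M_i,\tilde M_k
\end{array}
\]
In every entry the attacker uses only messages that no honest user sends, so its vector is independent of the honest messages. Given $\Omega$, the law of $Y_t$ is the left side of the identity in Definition~\ref{def:sym} in the first experiment and the right side in the second, evaluated at the letters of time $t$. Lemma~\ref{lem:two} gives $P_e\ge\frac12(1-\frac1{N_k})\ge\frac14$.
\end{proof}

\section{Three counterexamples}\label{sec:examples}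

We prove Theorem~\ref{thm:counter}. Two observations are used repeatedly.

\emph{Visible bit.} If the input of user $k$ contains a bit $b_k$ that is also a component of the output, then user $k$ is not symmetrizable. Indeed, each identity for user $k$ equates a law in which user $k$ sends $x_k$ with a law in which it sends $\tilde x_k$, and for $b_k\ne\tilde b_k$ these laws have disjoint supports.

\emph{Counting.} If $M$ is uniform on $N$ values and the output, conditionally on a variable independent of $M$, takes at most $T$ values, then any estimate of $M$ from the output is correct with probability at most $T/N$.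

\subsection{Channel A}

Let $\mathcal X_1=[A]$, $\mathcal X_2=\mathcal X_3=[L]$, $\mathcal Y=[A]\cup\{\mathsf e\}$, and
\[
y=x_1\ \text{ if }x_2\ne x_3,\qquad y=\mathsf e\ \text{ if }x_2=x_3.
\]
For $A=L=2$ this is the channel of Section~\ref{sub:binary}.

\emph{The set $\mathcal S$.} The channel is $\mathcal X_2|\mathcal X_1$-symmetrizable by $\mathcal X_3$ with $q(\cdot|x_2)$ the point mass at $x_2$: both sides of (b) are the point mass at $\mathsf e$ if $x_2=\tilde x_2$ and at $x_1$ otherwise. So $2\in\mathcal S$, and $3\in\mathcal S$ by the symmetry of the channel. Now take any of (a)--(c) with $k=1$ and $\{i,j\}=\{2,3\}$. On the left, user 1 sends $x_1$, user $j$ sends $x_j$, and user $i$ draws from a law $q$ whose arguments are tilded letters. On the right, user 1 sends $\tilde x_1$. Fix the tilded letters and $x_1\ne\tilde x_1$. The left law lives on $\{x_1,\mathsf e\}$ and the right law on $\{\tilde x_1,\mathsf e\}$, so equality makes both the point mass at $\mathsf e$, and $q$ must be the point mass at $x_j$. The same $q$ would have to serve every $x_j\in[L]$, which is impossible for $L\ge2$. Hence $\mathcal S=\{2,3\}$.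

\emph{The region $\mathcal R|_{\mathcal S}$.} Take $U$ constant and all $X_i$ uniform. If user 3 attacks with law $q$, then given $X_2=x_2$ the letter $X_1$ is erased with probability $q(x_2)$, so
\[
I(X_1;Y|X_2)=\frac1L\sum_{x_2}\big(1-q(x_2)\big)\log A=r .
\]
By symmetry $I(X_1;Y|X_3)=r$ for every attack of user 2. The chain rule gives $I(X_1,X_2;Y)\ge I(X_1;Y|X_2)=r$ and $I(X_1,X_3;Y)\ge r$. The remaining constraints on $(r,0,0)$ have left side $0$. So $(R_1,0,0)\in\mathcal R$ for $0\le R_1\le r$. Conversely, for any $p$ let $q(x_3|u)$ be uniform. Then $X_1$ is erased with probability $\frac1L$ independently of $(U,X_1,X_2)$, and $R_1\le I(X_1;Y|X_2,U)\le(1-\frac1L)\log A$.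

\emph{Deterministic codes.} If $N_2\ge2$ or $N_3\ge2$, then $P_e\ge\frac14$ by Proposition~\ref{prop:single}. If $N_2=N_3=1$, let user 2 send the codeword of user 3. The output is constant, so $P_e\ge1-\frac1{N_1}$, which is at least $\frac12$ when $N_1\ge2$. This proves (A).

\subsection{Channel B}

To remove user 2 from $\mathcal S$ we give it a visible bit. Let $\mathcal X_2=[L]\times\{0,1\}$, $x_2=(a_2,b_2)$, and let the output be $Y'=(Y,b_2)$, where $Y=x_1$ if $a_2\ne x_3$ and $Y=\mathsf e$ if $a_2=x_3$.

\emph{The set $\mathcal S$.} The channel is $\mathcal X_3|\mathcal X_1$-symmetrizable by $\mathcal X_2$ with $q(\cdot|x_3)$ the point mass at $(x_3,0)$, so $3\in\mathcal S$. User 2 has a visible bit. For user 1, an identity between laws of $Y'$ implies the identity between laws of $Y$, and the argument for channel A applies. If $i=2$, the law of $a_2$ under $q$ must be the point mass at $x_3$ for every $x_3$; if $i=3$, the law $q$ must be the point mass at $a_2$ for every $a_2$. Both are impossible, and $\mathcal S=\{3\}$.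

\emph{The point $(r,1,0)$.} Take $U$ constant and uniform inputs. The computation for channel A and the fact that $b_2$ is a uniform bit independent of $X_1,X_3$ give, for every law of the attacker:
\begin{itemize}
\item attacker 3: $I(X_1;Y'|X_2)=r$, $I(X_2;Y'|X_1)\ge1$, and $I(X_1,X_2;Y')=I(X_2;Y')+I(X_1;Y'|X_2)\ge1+r$;
\item attacker 2: $I(X_1,X_3;Y')\ge I(X_1;Y'|X_3)\ge I(X_1;Y|X_3)=r$;
\item attacker 1: $I(X_2,X_3;Y')\ge I(X_2;Y'|X_3)\ge1$.
\end{itemize}
So $(r,1,0)\in\mathcal R|_{\mathcal S}$.

\emph{Deterministic codes.} Let $P_e<\frac14$. Then $N_3=1$ by Proposition~\ref{prop:single}. User 2 can send the codeword of user 3 in the component $a_2$ and zeros in $b_2$, which makes the output constant; hence $1-\frac1{N_1}<\frac14$ and $N_1=1$. Let user 3 send independent uniform letters. The set of erased positions is then independent of $M_2$, and given this set the output takes at most $2^n$ values, because the codeword of user 1 is fixed. So $1-P_e\le2^n/N_2$, and achievable triples have $R_1=R_3=0$, $R_2\le1$. Conversely, user 2 can write $\lfloor nR_2\rfloor\le n$ message bits into $b_2$, and they are received without error.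 This proves (B).

\subsection{Channel C}

Now give the visible bit to user 1. Let $x_1=(a_1,b_1)\in[A]\times\{0,1\}$, $\mathcal X_2=\mathcal X_3=[L]$, and let the output be $Y'=(Y,b_1)$, where $Y=a_1$ if $x_2\ne x_3$ and $Y=\mathsf e$ otherwise. The point-mass kernels of channel A show that $2,3\in\mathcal S$, and user 1 has a visible bit, so $\mathcal S=\{2,3\}$. With uniform inputs, $I(X_1;Y'|X_2)=1+r$ for every attack of user 3 and $I(X_1;Y'|X_3)=1+r$ for every attack of user 2, and the sum constraints follow from the chain rule; so $(1+r,0,0)\in\mathcal R|_{\mathcal S}$. If $P_e<\frac14$, then $N_2=N_3=1$. When user 2 sends the codeword of user 3, the output takes at most $2^n$ values, so $1-P_e\le2^n/N_1$ and $R_1\le1$. Every $R_1\le1$ is achieved through $b_1$. This proves (C) and Theorem~\ref{thm:counter}.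

\section{The exact region}\label{sec:region}

\subsection{Symmetrizability when some codewords are known}

Let $F$ be a set of users known to have a single codeword. For $f\in F$ the true letter $x_f$ and the fake letter $\tilde x_f$ coincide and are known to the attacker. So the identities of Definition~\ref{def:sym} are needed only for $\tilde x_f=x_f$, and the kernels may depend on $x_f$. They are needed for \emph{every} value of $x_f$, however, since the code chooses the codeword of user $f$. For $F=\{f\}$ and $\{1,2,3\}=\{f,j,k\}$, conditions (a) and (b) with attacker $f$ do not involve the codeword of $f$ and stay as they are; (a) and (b) with attacker $j$ both turn into ($\gamma$) below; and (c), in either order, turns into ($\delta$).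

\begin{definition}\label{def:Fsym}
Let $F\subsetneq\{1,2,3\}$ and $k\notin F$. For $F=\varnothing$, \emph{$F$-symmetrizable} means symmetrizable.

For $F=\{f\}$ and $\{1,2,3\}=\{f,j,k\}$, user $k$ is \emph{$F$-symmetrizable} if one of the following holds.
\begin{itemize}
\item[($\alpha$)] $W$ is $\mathcal X_j\times\mathcal X_k$-symmetrizable by $\mathcal X_f$.
\item[($\beta$)] $W$ is $\mathcal X_k|\mathcal X_j$-symmetrizable by $\mathcal X_f$.
\item[($\gamma$)] For every $x_f$ there is $q(x_j|x_k)$ such that, for all $x_k,\tilde x_k,y$,
\[
\sum_{x_j}q(x_j|\tilde x_k)W(y|x_j,x_k,x_f)=\sum_{x_j}q(x_j|x_k)W(y|x_j,\tilde x_k,x_f).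
\]
\item[($\delta$)] For every $x_f$ there are $q(x_j|\tilde x_j,\tilde x_k)$ and $q'(\tilde x_f|x_k)$ such that, for all $x_k,\tilde x_k,\tilde x_j,y$,
\[
\sum_{x_j}q(x_j|\tilde x_j,\tilde x_k)W(y|x_j,x_k,x_f)=\sum_{\tilde x_f}q'(\tilde x_f|x_k)W(y|\tilde x_j,\tilde x_k,\tilde x_f).
\]
\end{itemize}

For $F=\{i,j\}$, the third user $k$ is \emph{$F$-symmetrizable} if one of the following holds.
\begin{itemize}
\item[($\gamma'$)] For $(a,b)=(i,j)$ or for $(a,b)=(j,i)$: for every $x_b$ there is $q(x_a|x_k)$ such that, for all $x_k,\tilde x_k,y$,
\[
\sum_{x_a}q(x_a|\tilde x_k)W(y|x_a,x_b,x_k)=\sum_{x_a}q(x_a|x_k)W(y|x_a,x_b,\tilde x_k).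
\]
\item[($\delta'$)] For every $(x_i,x_j)$ there are $q(x_i'|\tilde x_k)$ and $q'(x_j'|x_k)$ such that, for all $x_k,\tilde x_k,y$,
\[
\sum_{x_i'}q(x_i'|\tilde x_k)W(y|x_i',x_j,x_k)=\sum_{x_j'}q'(x_j'|x_k)W(y|x_i,x_j',\tilde x_k).
\]
\end{itemize}
\end{definition}

Condition ($\delta'$) does not depend on the order of $i$ and $j$: exchanging them amounts to exchanging the two sides and the letters $x_k,\tilde x_k$.

A user silenced in this way has a known codeword too, so the step must be iterated. The \emph{cascade} is
\[
F_0=\varnothing,\qquad F_{\tau+1}=F_\tau\cup\{k\notin F_\tau:\ k\text{ is }F_\tau\text{-symmetrizable}\}.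
\]
Thus $F_1=\mathcal S$. The sequence increases and stops as soon as a step adds nothing; its final value is denoted by $F^*$. No user outside $F^*$ is $F^*$-symmetrizable. Conditions ($\alpha$) and ($\beta$) imply $k\in\mathcal S$, so they never enlarge the cascade; they are listed because their failure is used in Section~\ref{sec:small}.

\subsection{The region $\mathcal R_F$ and the theorem}

For $F\subseteq\{1,2,3\}$ let $\mathcal R_F$ be the set of triples of nonnegative rates with $R_k=0$ for $k\in F$, for which there are a finite set $\mathcal U$ and a distribution $p(u)p(x_1|u)p(x_2|u)p(x_3|u)$ with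
\[
p(x_k|u)\in\{0,1\}\quad\text{for all }k\in F
\]
satisfying \eqref{eq:region} for all permutations $(i,j,k)$. The input of a user in $F$ is now a function of $U$, and the adversary's law $q(\cdot|u)$ can adapt to it.

\begin{lemma}\label{lem:compact}
The set $\mathcal R_F$ is compact, and $|\mathcal U|\le10$ suffices in its definition.
\end{lemma}

\begin{proof}
There are nine distinct constraints in \eqref{eq:region}: six of the first kind and three of the second. Let $\Pi$ be the set of triples $\pi=(\pi_1,\pi_2,\pi_3)$ of input laws with $\pi_k$ a point mass for $k\in F$; it is a finite union of products of simplices, hence compact. Let $G(\pi)\in\mathbb R^9$ be the vector of the nine minima for constant $U$ and input laws $\pi$. Each coordinate is the minimum over a simplex of a jointly continuous function, so $G$ is continuous and $G(\Pi)$ is compact. Since $q(\cdot|u)$ is chosen separately for each $u$, the vector of right sides of \eqref{eq:region} equals $\sum_up(u)G\big(p(\cdot|u)\big)$. These vectors fill the convex hull of $G(\Pi)$. By Carath\'eodory's theorem every point of the convex hull of a subset of $\mathbb R^9$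 is a convex combination of at most ten of its points; hence ten values of $u$ suffice, and the hull, a continuous image of a compact set, is compact. The set $\mathcal R_F$ consists of the nonnegative triples, vanishing on $F$, whose nine left sides are dominated by a point of this hull, and so it is compact.
\end{proof}

\begin{theorem}\label{thm:main}
If $\mathcal S\ne\varnothing$, then $\mathcal R_{\mathrm{det}}=\mathcal R_{F^*}$, which is $\{(0,0,0)\}$ if $F^*=\{1,2,3\}$. In particular, $\mathcal R_{\mathrm{det}}=\mathcal R|_{\mathcal S}$ if and only if $\mathcal R_{F^*}=\mathcal R|_{\mathcal S}$.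
\end{theorem}

The visible-bit argument applies word for word to every condition of Definition~\ref{def:Fsym}, so a user with a visible bit never enters the cascade. For channel A, user 1 satisfies ($\gamma'$) with $(a,b)=(2,3)$ and $q$ the point mass at $x_3$, since both sides are the point mass at $\mathsf e$; so $F^*=\{1,2,3\}$. For channel B, user 1 satisfies ($\gamma$) with $f=3$, $j=2$ and $q$ the point mass at $(x_3,0)$; so $F^*=\{1,3\}$. For channel C, $F^*=\mathcal S$, and \eqref{eq:question} fails only because of the restriction on $p(x_k|u)$. Equality in \eqref{eq:question} can also hold.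

\begin{example}\label{ex:D}
Let $x_1=(a_1,b_1)\in\{0,1\}^2$, $x_2,x_3\in\{0,1\}$, and let the output be $Y=\big(a_1+(x_2\oplus x_3),\,b_1\big)$, where $+$ is real addition and $\oplus$ is addition modulo 2. Condition (b) holds for user 2 with $q(\cdot|x_2)$ the point mass at $x_2$, because $x_2\oplus\tilde x_2$ is symmetric, and likewise for user 3; user 1 has a visible bit. So $\mathcal S=F^*=\{2,3\}$. Let $U$ be constant, $a_1,b_1$ uniform and $X_2=X_3=0$ when honest. If the attacker's bit $Z$ equals $1$ with probability $\theta$, then $a_1+Z$ takes the values $0,1,2$ with probabilities $\frac{1-\theta}2,\frac12,\frac\theta2$. With $h$ the binary entropy function, its entropy is $1+\frac12h(\theta)$, and $I(X_1;Y)=1+\big(1+\frac12h(\theta)\big)-h(\theta)\ge\frac32$. Thus $(\frac32,0,0)$ lies in $\mathcal R_{F^*}$ and in $\mathcal R|_{\mathcal S}$. Conversely, for any $p$, a uniform attack of user 3 makes $x_2\oplus x_3$ a uniform bit independent of $(U,X_1,X_2)$. The first output component then reveals $a_1$ with probability $\frac12$ and equals $1$ otherwise, so $I(X_1;Y|X_2,U)\le1+\frac12$. Both regions equal $\{(R_1,0,0):0\le R_1\le\frac32\}$.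 Here the worst attack needs no knowledge of the fixed codeword.
\end{example}

\section{The converse}\label{sec:converse}

\begin{lemma}\label{lem:cascade}
A code with $P_e<\frac14$ has $N_k=1$ for all $k\in F^*$.
\end{lemma}

\begin{proof}
We show by induction on $\tau$ that $N_k=1$ for $k\in F_\tau$. For $\tau=1$ this is Proposition~\ref{prop:single}. Let $F=F_\tau\ne\varnothing$, let every $f\in F$ have a single codeword $\mathbf x_f$, and let $k\notin F$ be $F$-symmetrizable. Under ($\alpha$) or ($\beta$) user $k$ is symmetrizable and Proposition~\ref{prop:single} applies. In the other cases the attacker uses at time $t$ the kernel that the condition provides for the letters at time $t$ of the fixed codewords; it can do so because it knows the code. The experiments are as follows, where honest users in $F$ send their codewords and are not listed.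
\[
\begin{array}{c|l|l}
&\text{first experiment}&\text{second experiment}\\\hline
(\gamma)& j;\ q(\cdot|\tilde{\mathbf X}_k);\ M_k& j;\ q(\cdot|\mathbf X_k);\ \tilde M_k\\
(\delta)& j;\ q(\cdot|\tilde{\mathbf X}_j,\tilde{\mathbf X}_k);\ M_k& f;\ q'(\cdot|\mathbf X_k);\ \tilde M_j,\tilde M_k\\
(\gamma')& a;\ q(\cdot|\tilde{\mathbf X}_k);\ M_k& a;\ q(\cdot|\mathbf X_k);\ \tilde M_k\\
(\delta')& i;\ q(\cdot|\tilde{\mathbf X}_k);\ M_k& j;\ q'(\cdot|\mathbf X_k);\ \tilde M_k
\end{array}
\]
In each row the attack is independent of the honest messages, and the laws of $Y_t$ given $\Omega$ are the two sides of the identity. Lemma~\ref{lem:two} gives $\frac14>\frac12(1-\frac1{N_k})$, so $N_k=1$.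
\end{proof}

\begin{proposition}\label{prop:converse}
$\mathcal R_{\mathrm{det}}\subseteq\mathcal R_{F^*}$.
\end{proposition}

\begin{proof}
Take a code of length $n$ with $P_e=\varepsilon<\frac14$, and let $X_{i,t}$ be the $t$-th letter of $f_i(M_i)$. Let $U$ be uniform on $[n]$ and let $p(x_i|u=t)$ be the law of $X_{i,t}$. By Lemma~\ref{lem:cascade} this law is a point mass for $i\in F^*$, so $p$ is admissible for $\mathcal R_{F^*}$.

Fix a permutation $(i,j,k)$ and a kernel $q(x_k|u)$, and let user $k$ send independent letters with laws $q(\cdot|t)$. The error is at most $\varepsilon$. Fano's inequality states that if $M$ takes $N$ values and is estimated from $Z$ with error probability at most $\varepsilon$, then $H(M|Z)\le1+\varepsilon\log N$. Given $(M_i,M_j)$ the letters $Y_t$ are independent with laws determined by $(X_{i,t},X_{j,t})$, so $H(\mathbf Y|M_i,M_j)=\sum_tH(Y_t|X_{i,t},X_{j,t})$. Also $H(\mathbf Y|M_j)\le\sum_tH(Y_t|X_{j,t})$ and $H(\mathbf Y)\le\sum_tH(Y_t)$. Therefore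
\begin{align*}
(1-\varepsilon)\log N_i-1&\le I(M_i;\mathbf Y|M_j)\le\sum_tI(X_{i,t};Y_t|X_{j,t})=nI(X_i;Y|X_j,U),\\
(1-\varepsilon)\log N_iN_j-1&\le I(M_i,M_j;\mathbf Y)\le\sum_tI(X_{i,t},X_{j,t};Y_t)=nI(X_i,X_j;Y|U),
\end{align*}
where the last equalities use that $X_{i,t}$ and $X_{j,t}$ are independent. Put $\rho_i=\max\{0,\frac{1-\varepsilon}n\log N_i-\frac1n\}$. The first line gives $\rho_i\le I(X_i;Y|X_j,U)$. If $\rho_i,\rho_j>0$, the second gives $\rho_i+\rho_j\le I(X_i,X_j;Y|U)$. If $\rho_j=0$, this follows from $I(X_i;Y|X_j,U)\le I(X_i,X_j;Y|U)$, and the case $\rho_i=0$ is symmetric. As $q$ is arbitrary and $\rho_k=0$ for $k\in F^*$, we get $(\rho_1,\rho_2,\rho_3)\in\mathcal R_{F^*}$. Along a sequence of codes achieving $(R_1,R_2,R_3)$ we have $\rho_i\to R_i$, and $\mathcal R_{F^*}$ is closed by Lemma~\ref{lem:compact}.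
\end{proof}

\section{Achievability: plan and tools}\label{sec:plan}

\subsection{Plan}

If $F^*=\{1,2,3\}$, codes with one message per user achieve $(0,0,0)$. So let $F=F^*\ne\{1,2,3\}$. Since $\mathcal S\ne\varnothing$, also $F\ne\varnothing$, and after relabeling $3\in F$ and $1\notin F$. User 2 may or may not belong to $F$.

All our codes involve a public sequence $\mathbf u$, and an honest user $f\in F$ sends $c_f(u_t)$ at time $t$ for a given function $c_f$. Call \textbf{A}$i$ the scenario in which user $i$ sends an arbitrary fixed vector $\mathbf s\in\mathcal X_i^n$ and the others are honest. The case of three honest users is the instance $\mathbf s=c_3(\mathbf u)$ of \textbf{A3}; this is where $3\in F$ is convenient. So it suffices to decode the message of user 1 in \textbf{A2} and \textbf{A3} and, if $2\notin F$, the message of user 2 in \textbf{A1} and \textbf{A3}. The second task is the first with the labels 1 and 2 exchanged, so we treat user 1.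

If the users outside $F$ had secret keys, random coding would reach $\mathcal R_F$, and few keys are enough: $n^2$ independent random codebooks already defeat all attack vectors at once (Section~\ref{sec:keys}). A deterministic code has no key, but a user outside $F$ can declare a small part of its message to be the key and send it first, in a short block. The adversary does not know that part. What is needed for this is a deterministic code of some positive rate, however small, and it is in its construction (Section~\ref{sec:small}) that non-symmetrizability is used.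

\subsection{Tools}

For laws $P,P'$ on a finite set, $D(P\|P')=\sum P\log(P/P')\in[0,\infty]$ is the divergence and $\|P-P'\|_1=\sum|P-P'|$. A product such as $Q_AP$ denotes the law $Q_A(a)P(c|a)$. Passing to marginals does not increase $D$ or $\|\cdot\|_1$, and Pinsker's inequality reads $\|P-P'\|_1\le\sqrt{2\ln2\,D(P\|P')}$. For a joint law $Q_{ABC}$ and kernels $P(c|a)$, $P'(b|a)$, $P''(c|a,b)$, splitting the logarithm gives
\begin{align}
D(Q_{ABC}\|Q_{AB}P)&=I_Q(B;C|A)+D(Q_{AC}\|Q_AP),\label{eq:chain1}\\
D(Q_{ABC}\|Q_AP'P'')&=D(Q_{AB}\|Q_AP')+D(Q_{ABC}\|Q_{AB}P'').\label{eq:chain2}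
\end{align}

The \emph{type} of sequences $(\mathbf v,\mathbf z)$ of length $n$ is their empirical law $Q_{VZ}(v,z)=\frac1n|\{t:(v_t,z_t)=(v,z)\}|$. The letter $Q$ with subscripts denotes the type of the sequences at hand. There are at most $(n+1)^{|\mathcal V||\mathcal Z|}$ types, and $\mathrm{poly}(n)$ denotes a polynomial depending only on alphabet sizes. If $\mathbf v$ is fixed and the $Z_t\sim P(\cdot|v_t)$ are independent, then
\begin{equation}\label{eq:types}
\begin{aligned}
\Pr[\operatorname{type}(\mathbf v,\mathbf Z)=Q]&\le2^{-nD(Q_{VZ}\|Q_VP)},\\
\Pr[D(Q_{VZ}\|Q_VP)>\varepsilon]&\le\mathrm{poly}(n)\,2^{-n\varepsilon}.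
\end{aligned}
\end{equation}
Indeed, each $\mathbf z$ with $\operatorname{type}(\mathbf v,\mathbf z)=Q$ has $\prod_tP(z_t|v_t)=2^{-nD(Q_{VZ}\|Q_VP)}\prod_tQ_{Z|V}(z_t|v_t)$, and the last products sum to at most $1$. The second bound is a union over types.

Hoeffding's inequality states that the average of $N$ independent variables in $[0,1]$ exceeds its mean by more than $\beta$ with probability at most $e^{-2N\beta^2}$, and the same holds for the lower tail. If $B$ counts the successes in $N$ independent trials, each of probability at most $\mu>0$, then
\begin{equation}\label{eq:binomial}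
\Pr[B\ge b]\le(eN\mu/b)^b\qquad(b>0).
\end{equation}
For $b\le N\mu$ this is trivial; otherwise apply Markov's inequality to $z^B$ with $z=b/(N\mu)$, using $\mathbb E z^B\le e^{N\mu(z-1)}\le e^b$.

\begin{lemma}\label{lem:graph}
Let each element of a finite set $B$ point to at most $d$ other elements of $B$. Then there is $G\subseteq B$ with $|G|\ge|B|/(2d+1)$ such that no element of $G$ points to an element of $G$.
\end{lemma}

\begin{proof}
Join two elements if one points to the other. A subset $B'$ spans at most $d|B'|$ edges, so it contains a vertex with at most $2d$ neighbors in $B'$. Starting from $B$, put such a vertex into $G$, delete it with its neighbors, and repeat. Each step deletes at most $2d+1$ elements.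
\end{proof}

\section{A code of small positive rate}\label{sec:small}

\begin{proposition}\label{prop:small}
There is $\delta>0$ such that, with $K=2^{\lfloor\delta n\rfloor}$, there are codes of all large lengths $n$ with message sets $[K]$ for the users outside $F$ and one message for the users in $F$, whose error tends to $0$.
\end{proposition}

\subsection{Codewords and decoder}

A condition such as ($\gamma$) fails as soon as it fails for one letter $x_f$, and the code must use that letter often. We let the fixed codewords run through all letters: put $\mathcal U=\prod_{f\in F}\mathcal X_f$, let $c_f(u)=u_f$ be the $f$-th coordinate, and for $n\ge|\mathcal U|$ choose $\mathbf u$ in which every $z\in\mathcal U$ occurs at least $\lfloor n/|\mathcal U|\rfloor$ times, so that $Q_U(z)\ge\frac1{2|\mathcal U|}$. For $i\notin F$ let $P_i$ be uniform on $\mathcal X_i$, and let $\mathbf x_i(1),\dots,\mathbf x_i(K)$ be the codewords, to be chosen at random. Put $\chi=\max_i|\mathcal X_i|$.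

The receiver tries to account for $\mathbf y$ by a hypothesis: who attacked, with which vector, and which codewords were sent. Let $\eta>0$. An \emph{explanation} $E$ of $m_1$ for $\mathbf y$ consists of message indices, among them $m_1$, and an attack vector $\mathbf s$, in one of three forms:
\[
\begin{array}{l|l|l|l}
&E&X_E&W_E(y|u,x_E,s)\\\hline
\text{2-explanation}&(m_1,\mathbf s),\ \mathbf s\in\mathcal X_2^n&X_1&W(y|x_1,s,u_3)\\
\text{3-explanation},\ 2\notin F&(m_1,m_2,\mathbf s),\ \mathbf s\in\mathcal X_3^n&(X_1,X_2)&W(y|x_1,x_2,s)\\
\text{3-explanation},\ 2\in F&(m_1,\mathbf s),\ \mathbf s\in\mathcal X_3^n&X_1&W(y|x_1,u_2,s)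
\end{array}
\]
Here $X_E$ stands for the codewords named by $E$, and with $P_E$ the uniform law of $X_E$ it is required that
\begin{equation}\label{eq:explain}
D(Q_{UX_ESY}\|Q_{US}P_EW_E)\le\eta .
\end{equation}
In words, the codewords look independent of the attack, and $\mathbf y$ looks like the channel output.

The difficulty is that false messages may have explanations, since the adversary can build its vector from false codewords. One property separates the truth from an imitation: in the true explanation the output depends on false codewords only through the attack vector. For explanations $E$ of $m_1$ and $E'$ of $m_1'\ne m_1$, let $V'$ stand for the codewords named by $E'$ whose indices do not occur in $E$. So $V'=(X_1',X_2')$ if $E'$ names an index $m_2'$ that $E$ does not name, and $V'=X_1'$ otherwise. The decoder \emph{accepts} $m_1$ if it has an explanation $E$ such that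
\begin{equation}\label{eq:test}
I_Q(X_E,Y;V'|U,S)\le\eta
\end{equation}
for all $m_1'\ne m_1$ and all explanations $E'$ of $m_1'$. It outputs an accepted message if there is one.

The test cannot work on every channel. If $\mathcal X_1=\mathcal X_2=\{0,1\}$, $y=x_1+x_2$ and $\mathbf y=\mathbf x_1(m_1)+\mathbf x_1(m_1')$, then in the hypotheses $(m_1,\mathbf x_1(m_1'))$ and $(m_1',\mathbf x_1(m_1))$ each attack vector equals the other codeword, so both conditional informations in \eqref{eq:test} vanish. This channel satisfies ($\gamma$) for user 1. We show that every tie has such a cause.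

\subsection{At most one message is accepted}

Two accepted messages will produce kernels $q,q'$ for which one of the following pairs $(\Phi,\Phi')$ of output laws nearly coincides. Rows (S2), (S3), (S5) concern $2\notin F$, rows (S4), (S6) concern $2\in F$, and (S1) concerns both cases.
\[
\begin{array}{c|l|l}
&\Phi(y)&\Phi'(y)\\\hline
\text{(S1)}&\sum_sq(s|x_1')W(y|x_1,s,u_3)&\sum_sq'(s|x_1)W(y|x_1',s,u_3)\\
\text{(S2)}&\sum_sq(s|x_1',x_2')W(y|x_1,x_2,s)&\sum_sq'(s|x_1,x_2)W(y|x_1',x_2',s)\\
\text{(S3)}&\sum_sq(s|x_1')W(y|x_1,x_2,s)&\sum_sq'(s|x_1)W(y|x_1',x_2,s)\\
\text{(S4)}&\sum_sq(s|x_1')W(y|x_1,u_2,s)&\sum_sq'(s|x_1)W(y|x_1',u_2,s)\\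
\text{(S5)}&\sum_sq(s|x_1',x_2')W(y|x_1,s,u_3)&\sum_sq'(s|x_1)W(y|x_1',x_2',s)\\
\text{(S6)}&\sum_sq(s|x_1')W(y|x_1,s,u_3)&\sum_sq'(s|x_1)W(y|x_1',u_2,s)
\end{array}
\]

\begin{lemma}\label{lem:gap}
There is $\xi>0$ such that for each row that concerns $F$ there is $z\in\mathcal U$ with the following property: for $u=z$ and all kernels $q,q'$, some choice of the letters among $x_1,x_1',x_2,x_2'$ that occur in the row has $\|\Phi-\Phi'\|_1\ge\xi$.
\end{lemma}

\begin{proof}
We first find, for each row, a $z$ at which no kernels make $\Phi=\Phi'$ for all letters. User 1 is not $F$-symmetrizable. For (S5), the identity $\Phi=\Phi'$ is that of ($\delta$) with $(f,j,k)=(3,2,1)$ and $x_3=u_3$; since ($\delta$) fails, some $x_3$ admits no kernels, and we take $z=x_3$. For (S6) it is the identity of ($\delta'$) with $(i,j,k)=(2,3,1)$, and we take for $z$ a pair $(x_2,x_3)$ that admits no kernels.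

Rows (S1)--(S4) allow two kernels where Definition~\ref{def:Fsym} has one. Consider (S1) and write $w(x_1,s)=W(y|x_1,s,u_3)$. Suppose $\sum_sq(s|x_1')w(x_1,s)=\sum_sq'(s|x_1)w(x_1',s)$ for all $x_1,x_1',y$. Exchanging the names $x_1,x_1'$ and the two sides gives $\sum_sq'(s|x_1')w(x_1,s)=\sum_sq(s|x_1)w(x_1',s)$. The average of the two identities is the same identity with both kernels equal to $\frac12(q+q')$. This is the identity of ($\gamma$) with attacker $j=2$ if $F=\{3\}$, and of ($\gamma'$) with $(a,b)=(2,3)$ if $F=\{2,3\}$. The condition fails, so some $x_3$ admits no kernel, and any $z$ with $z_3=x_3$ serves. The same averaging, with $(x_1,x_2)$ and $(x_1',x_2')$ exchanged, turns (S2) into ($\alpha$); with $x_1,x_1'$ exchanged, it turns (S3) into ($\beta$) and (S4) into ($\gamma'$) with $(a,b)=(3,2)$. Rows (S2) and (S3) do not involve $u$, so any $z$ serves; for (S4) take $z_2$ to be a letter $x_2$ that admits no kernel.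

At $u=z$, the maximum of $\|\Phi-\Phi'\|_1$ over the letters is a positive continuous function of $(q,q')$ on a compact set, so it has a positive minimum. Let $\xi$ be the least of these minima.
\end{proof}

\begin{lemma}\label{lem:unique}
If $6\sqrt\eta<\xi/(2|\mathcal U|\chi^4)$, then for every choice of codewords and every $\mathbf y$ at most one message is accepted.
\end{lemma}

\begin{proof}
Suppose that $m_1\ne m_1'$ are accepted through $E$ and $E'$, with attack variables $S$ and $S'$. Identity \eqref{eq:chain1} with $A=(U,S)$, $B=V'$, $C=(X_E,Y)$, together with \eqref{eq:explain} and \eqref{eq:test}, gives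
\[
D(Q_{USV'X_EY}\|Q_{USV'}P_EW_E)\le2\eta .
\]
Take the marginal without $S$. With $\Phi(y|u,x_E,v')=\sum_sQ_{S|UV'}(s|u,v')W_E(y|u,x_E,s)$, where $Q_{S|UV'}(\cdot|u,v')$ is arbitrary if $Q_{UV'}(u,v')=0$, we obtain $D(Q_{UV'X_EY}\|Q_{UV'}P_E\Phi)\le2\eta$. The variable $V'$ is part of $X_{E'}$, so \eqref{eq:explain} for $E'$ gives $D(Q_{UV'}\|Q_UP_{V'})\le\eta$ with $P_{V'}$ uniform. By Pinsker's inequality,
\[
\|Q_{UV'X_EY}-Q_UP_{V'}P_E\Phi\|_1\le\sqrt{4\ln2\,\eta}+\sqrt{2\ln2\,\eta}\le3\sqrt\eta .
\]
Let $T=(V',X_E)$; it consists of all codewords named by $E$ or $E'$, each index counted once, and $P_T=P_{V'}P_E$ is uniform. Exchanging $E$ and $E'$ leaves $T$ unchanged and gives $\|Q_{UTY}-Q_UP_T\Phi'\|_1\le3\sqrt\eta$, where $\Phi'$ is built from $W_{E'}$ and the conditional type of $S'$ given $U$ and the codewords of $E$ not named by $E'$. Hence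
\begin{equation}\label{eq:close}
\|Q_UP_T\Phi-Q_UP_T\Phi'\|_1\le6\sqrt\eta .
\end{equation}
For each $u$ the pair $(\Phi,\Phi')$ is a row of the table, with kernels that depend on $u$. It is (S1) if $E,E'$ are both 2-explanations. If both are 3-explanations, it is (S2) for $2\notin F$ and $m_2\ne m_2'$, (S3) for $2\notin F$ and $m_2=m_2'$, and (S4) for $2\in F$. If one is a 2-explanation and the other a 3-explanation, name the first one $E$; the row is (S5) for $2\notin F$ and (S6) for $2\in F$. Keep in \eqref{eq:close} only the terms with $u=z$ and the letters given by Lemma~\ref{lem:gap}. As $T$ has at most four uniform components, the left side is at least $\frac1{2|\mathcal U|}\chi^{-4}\xi$, which contradicts the choice of $\eta$.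
\end{proof}

Fix such an $\eta$, small enough also for user 2 if $2\notin F$, and put $\varepsilon=\eta/2$, $\delta=\varepsilon/8$. Then $K^4\le2^{n\varepsilon/2}$.

\subsection{The codebooks}

For the true message to pass \eqref{eq:explain} and \eqref{eq:test}, its codeword must look independent of the attack vector and of the false codewords. This cannot hold for all messages: if $\mathcal X_1=\mathcal X_2$, the vector $\mathbf s=\mathbf x_1(m_1)$ spoils $m_1$. But each vector spoils only few messages. Fix $\mathbf s$.
\begin{itemize}
\item An index $m_1$ is \emph{bad} for $\mathbf s$ if $D(Q_{USV'X_1}\|Q_{USV'}P_1)>\varepsilon$, where $X_1$ stands for $\mathbf x_1(m_1)$, for some \emph{witness}: for $2\notin F$ a pair $(m_1',m_2')$ with $m_1'\ne m_1$ and $V'=(X_1',X_2')$ its codewords, and for $2\in F$ an index $m_1'\ne m_1$ and $V'=X_1'$.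
\item For $2\notin F$, a pair $(m_1,m_2)$ is \emph{bad} for $\mathbf s$ if $D(Q_{USV'X_1X_2}\|Q_{USV'}P_1P_2)>\varepsilon$ for some witness $(m_1',m_2')$ with $m_1'\ne m_1$, $m_2'\ne m_2$ and $V'=(X_1',X_2')$.
\end{itemize}

\begin{lemma}\label{lem:codebook}
Let all letters of all codewords be independent and uniform, and let $g$ be an integer with $g\varepsilon/2>\log\chi$. With probability tending to $1$:
\begin{itemize}
\item[(C1)] for every $\mathbf s$ in $\mathcal X_2^n$ or in $\mathcal X_3^n$, fewer than $3g$ indices $m_1$ are bad; if $2\notin F$, the same holds with users 1 and 2 exchanged;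
\item[(C2)] if $2\notin F$, for every $\mathbf s\in\mathcal X_3^n$ fewer than $10gK$ pairs are bad.
\end{itemize}
\end{lemma}

\begin{proof}
A single bad event has probability about $2^{-n\varepsilon}$, too large for a union over $\chi^n$ vectors. We extract $g$ conditionally independent bad events; Lemma~\ref{lem:graph} removes the dependence caused by witnesses that are themselves among the bad indices.

(C1) Suppose that a set $B$ of $3g$ indices is bad for $\mathbf s$. Choose a witness for each $m\in B$, and let $m$ point to the index $m_1'$ of its witness if $m_1'\in B$. Lemma~\ref{lem:graph} with $d=1$ gives $G\subseteq B$ with $|G|=g$ such that no witness of an element of $G$ has $m_1'\in G$. Now fix $\mathbf s$, a set $G$ of $g$ indices and such witnesses, and condition on all codewords except $\mathbf x_1(m)$, $m\in G$. The $g$ events ``$m$ is bad with the given witness'' are independent, and each has probability at most $\mathrm{poly}(n)2^{-n\varepsilon}$ by \eqref{eq:types}. There are at most $2\chi^n$ vectors, $K^g$ sets and $K^{2g}$ choices of witnesses. So (C1) fails with probability at most $2\chi^n\big(K^3\mathrm{poly}(n)2^{-n\varepsilon}\big)^g\le2\chi^n\big(\mathrm{poly}(n)2^{-n\varepsilon/2}\big)^g\to0$.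

(C2) Suppose that $10gK$ pairs are bad for $\mathbf s$. Choose bad pairs one at a time, each time discarding the fewer than $2K$ pairs that share a coordinate with the chosen one. This yields a set $B$ of $5g$ bad pairs with distinct first and distinct second coordinates. Fix a witness $(m_1',m_2')$ for each. Let a pair point to the element of $B$ with first coordinate $m_1'$ and to the element with second coordinate $m_2'$, when these exist; neither is the pair itself. Lemma~\ref{lem:graph} with $d=2$ gives $g$ pairs such that no coordinate of any of them occurs in their witnesses. Conditionally on all codewords other than the $2g$ named by these pairs, the $g$ events are independent, each of probability at most $\mathrm{poly}(n)2^{-n\varepsilon}$ by \eqref{eq:types} with $Z=(X_1,X_2)$. The union bound is $\chi^n\big(K^4\mathrm{poly}(n)2^{-n\varepsilon}\big)^g\to0$.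
\end{proof}

\subsection{Proof of Proposition~\ref{prop:small}}

Fix codebooks with (C1) and (C2), and let $n$ be so large that $K\ge2$. Consider \textbf{A2} or \textbf{A3} with attack vector $\mathbf s$, and let $E$ be the true hypothesis: $(m_1,\mathbf s)$ in \textbf{A2} and in \textbf{A3} with $2\in F$, and $(m_1,m_2,\mathbf s)$ in \textbf{A3} with $2\notin F$. Assume that the index or pair named by $E$ is not bad for $\mathbf s$; the bad ones form a fraction at most $10g/K\to0$.

Let $\mathbf v'$ be a candidate for the new codewords of a competing explanation: either $\mathbf x_1(m_1')$ with $m_1'\ne m_1$, or, for $2\notin F$, a pair $(\mathbf x_1(m_1'),\mathbf x_2(m_2'))$ with $m_1'\ne m_1$ and $m_2'$ not named by $E$. There are at most $2K^2$ candidates and at least one. For each of them $D(Q_{USV'X_E}\|Q_{USV'}P_E)\le\varepsilon$. This is the definition of ``not bad'', except for $\mathbf v'=\mathbf x_1(m_1')$ with $2\notin F$, where it follows by completing $m_1'$ to a witness, which is possible as $K\ge2$, and taking a marginal. The letters $Y_t$ are independent with law $W_E$, so by \eqref{eq:types} and a union bound, with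 probability at least $1-2K^2\mathrm{poly}(n)2^{-n\varepsilon}\to1$ all candidates satisfy $D(Q_{USV'X_EY}\|Q_{USV'X_E}W_E)\le\varepsilon$. On this event \eqref{eq:chain2} and \eqref{eq:chain1} give
\begin{align*}
\eta=2\varepsilon&\ge D(Q_{USV'X_EY}\|Q_{USV'}P_EW_E)\\
&=I_Q(X_E,Y;V'|U,S)+D(Q_{USX_EY}\|Q_{US}P_EW_E).
\end{align*}
Both terms on the right are nonnegative, so $E$ satisfies \eqref{eq:explain}, and \eqref{eq:test} holds against every competitor. Thus $m_1$ is accepted, and by Lemma~\ref{lem:unique} it is the output. The bounds are uniform in $\mathbf s$. If $2\notin F$, the decoder for user 2 is obtained by exchanging labels; the notion of a bad pair is symmetric in the two users, so the same codebooks serve. This proves the proposition.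

\section{Keyed random codes and the full region}\label{sec:keys}

\subsection{The keyed codebooks}

Let $(R_1,R_2,0)\in\mathcal R_F$ through $p(u)\prod_ip(x_i|u)$. From now on $\mathcal U$ is the alphabet of this distribution, $P_i=p(x_i|u)$, and $c_f(u)$ is the value of $X_f$ for $f\in F$. Write $|a|^+=\max\{a,0\}$, fix $\nu>0$ and put $R_i'=|R_i-\nu|^+$. For each length $n$ choose $\mathbf u\in\mathcal U^n$ whose type $Q_U$ tends to $p(u)$. Let $J_i=2^{\lfloor nR_i'\rfloor}$, and let $K$ be any integer with $n^2\le K\le2^{n^{2/3}}$; all estimates are uniform in $K$. For $i\in\{1,2\}\setminus F$ the codebook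
\[
C_i=\{\mathbf x_i(\kappa,m):\ \kappa\in[K],\ m\in[J_i]\}
\]
has $N_i=KJ_i$ independent codewords with independent letters of law $P_i(\cdot|u_t)$; we call $\kappa$ the \emph{key}. The codewords of $C_2$ are indexed by $\ell=(\kappa_2,m_2)$. If $2\in F$, then $R_2=0$, $C_2$ consists of $c_2(\mathbf u)$ alone and $N_2=1$.

\begin{proposition}\label{prop:keys}
Fix $\lambda>0$. With probability tending to $1$ over the codebooks there are decoders $\varphi_1^{\kappa}:\mathcal Y^n\to[J_1]$, $\kappa\in[K]$, such that, when user 1 sends $\mathbf x_1(\kappa_1,m_1)$, we have $\Pr[\varphi_1^{\kappa_1}(\mathbf Y)\ne m_1]\le\lambda$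
\begin{itemize}
\item in \textbf{A2}, for every $\mathbf s\in\mathcal X_2^n$, with $(\kappa_1,m_1)$ uniform;
\item in \textbf{A3}, for every $\mathbf s\in\mathcal X_3^n$, with $(\kappa_1,m_1,\ell)$ uniform and user 2 sending $\mathbf x_2(\ell)$.
\end{itemize}
\end{proposition}

The decoder is given the key of user 1 only. The key of user 2 cannot be trusted, since user 2 may be the adversary. The decoder therefore searches through all of $C_2$, and the bound $\log K=o(n)$ makes this cost nothing in rate.

\begin{proof}
If $R_1'=0$, then $J_1=1$ and there is nothing to prove. So let $R_1'=R_1-\nu>0$; then $R_1'+R_2'\le R_1+R_2-\nu$.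

\emph{The decoder.} For kernels $q(s|u)$ on $\mathcal X_2$ and on $\mathcal X_3$ respectively, put
\begin{align*}
W^2_q(y|u,x_1)&=\sum_sq(s|u)W(y|x_1,s,c_3(u)),\\
W^3_q(y|u,x_1,x_2)&=\sum_sq(s|u)W(y|x_1,x_2,s).
\end{align*}
Let $\mathcal Q_2$ be the set of types $Q_{UX_1Y}$ with marginal $Q_U$ within $\|\cdot\|_1$-distance $\eta$ of $Q_UP_1W^2_q$ for some $q$, and let $\mathcal Q_3$ be the set of types $Q_{UX_1X_2Y}$ with marginal $Q_U$ within distance $\eta$ of $Q_UP_1P_2W^3_q$ for some $q$; the constants $\eta$ and $\varepsilon$ are chosen afresh. An honest $X_3$ is a function of $U$, so the constraint on $R_1$ with attacker 2 reads $R_1\le I(X_1;Y|U)$ under $p(u)P_1W_q^2$. Conditional mutual information is uniformly continuous in the joint law and $Q_U\to p(u)$. Hence \eqref{eq:region} gives, for small $\eta$ and large $n$,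
\begin{equation}\label{eq:Q}
\begin{aligned}
I_Q(X_1;Y|U)&\ge R_1-\nu/8&&(Q\in\mathcal Q_2),\\
I_Q(X_1;Y|X_2,U)&\ge R_1-\nu/8&&(Q\in\mathcal Q_3),\\
I_Q(X_1,X_2;Y|U)&\ge R_1+R_2-\nu/8&&(Q\in\mathcal Q_3).
\end{aligned}
\end{equation}
Fix such an $\eta$, and then $0<\varepsilon\le\nu/8$ with $\sqrt{2\ln2\,\varepsilon}\le\eta/2$. Call $m$ \emph{admissible} for $(\kappa,\mathbf y)$ if $\operatorname{type}(\mathbf u,\mathbf x_1(\kappa,m),\mathbf y)\in\mathcal Q_2$, or $\operatorname{type}(\mathbf u,\mathbf x_1(\kappa,m),\mathbf x_2(\ell),\mathbf y)\in\mathcal Q_3$ for some $\ell$. The decoder $\varphi_1^\kappa$ outputs the admissible $m$ if there is exactly one; otherwise we count an error.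

\emph{Two properties of $C_2$.} An adversarial user 2 knows $C_2$ and can steer $\mathbf y$ toward its codewords, so we need a bound on the number of codewords of $C_2$ that fit $\mathbf y$, valid for all $\mathbf y$. An adversarial user 3 can correlate its vector with some codewords of $C_2$, and we need these to be few. With probability tending to $1$:
\begin{itemize}
\item[(P1)] for all $\mathbf y$ and all types $Q_{UX_2Y}$, the number of $\ell$ with $\operatorname{type}(\mathbf u,\mathbf x_2(\ell),\mathbf y)=Q$ is at most $b_Q=2^{n(|R_2'-I_Q(X_2;Y|U)|^++\varepsilon)}$;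
\item[(P2)] for all $\mathbf s\in\mathcal X_3^n$, the fraction of \emph{exceptional} $\ell$, those with $D(Q_{USX_2}\|Q_{US}P_2)>\varepsilon$, is at most $\lambda/2$.
\end{itemize}
If $2\in F$, there is one codeword, $b_Q\ge1$, and the divergence is $0$. Let $2\notin F$. For (P1), each $\ell$ has the type $Q$ with probability at most $\mu=2^{-nI_Q(X_2;Y|U)}$, by \eqref{eq:types} and \eqref{eq:chain1}. For large $n$ we have $N_2\le2^{n(R_2'+\varepsilon/2)}$, so $N_2\mu/b_Q\le2^{-n\varepsilon/2}$, and $b_Q\ge2^{n\varepsilon}$. By \eqref{eq:binomial} the bound fails with probability at most $(e2^{-n\varepsilon/2})^{2^{n\varepsilon}}$, and there are only $|\mathcal Y|^n\mathrm{poly}(n)$ pairs $(\mathbf y,Q)$. For (P2), each $\ell$ is exceptional with probability at most $\mu=\mathrm{poly}(n)2^{-n\varepsilon}\le2^{-n\varepsilon/2}\lambda/(2e)$ for large $n$, and \eqref{eq:binomial} with $b=N_2\lambda/2\ge n^2\lambda/2$ bounds the failure probability by $2^{-n^3\varepsilon\lambda/4}$, against $|\mathcal X_3|^n$ vectors.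

Fix $C_2$ with (P1) and (P2). An \emph{instance} is either a vector $\mathbf s$ in \textbf{A2}, or a pair $(\ell,\mathbf s)$ in \textbf{A3} with $\ell$ not exceptional for $\mathbf s$. Fix an instance and a key $\kappa$; only the codewords $\mathbf x_1(\kappa,m)$, $m\in[J_1]$, and the channel are random. By symmetry let $m_1=1$ be sent, and write $\mathbf x_1=\mathbf x_1(\kappa,1)$.

\emph{The true message is admissible.} Let $q=Q_{S|U}$. In \textbf{A2} the expectation of $\operatorname{type}(\mathbf u,\mathbf x_1,\mathbf Y)$ at $(u,x_1,y)$ is $\sum_sQ_{US}(u,s)P_1(x_1|u)W(y|x_1,s,c_3(u))$, which is $Q_UP_1W_q^2$. In \textbf{A3} the expectation of $\operatorname{type}(\mathbf u,\mathbf x_1,\mathbf x_2(\ell),\mathbf Y)$ is the marginal without $S$ of $Q_{USX_2}P_1W$. Since $\ell$ is not exceptional, Pinsker's inequality gives $\|Q_{USX_2}-Q_{US}P_2\|_1\le\eta/2$, so this expectation is within $\eta/2$ of $Q_UP_1P_2W_q^3$. Each entry of the type is an average of $n$ independent indicators, so by Hoeffding's inequality the type is within $\eta/2$ of its expectation except with exponentially small probability. Then $m_1=1$ is admissible.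

\emph{No false message is admissible.} For $m\ne1$ the codeword $\mathbf x_1(\kappa,m)$ is independent of $\mathbf Y$. Condition on $\mathbf Y=\mathbf y$. By \eqref{eq:types} and \eqref{eq:chain1}, some $m\ne1$ is admissible through $\mathcal Q_2$ with probability at most $\sum_{Q\in\mathcal Q_2}2^{n(R_1'-I_Q(X_1;Y|U))}$, and each exponent is at most $-7n\nu/8$ by \eqref{eq:Q}. For $Q\in\mathcal Q_3$, at most $b_Q$ indices $\ell'$ have the right type with $(\mathbf u,\mathbf y)$, and for each of them $\mathbf x_1(\kappa,m)$ completes the type to $Q$ with probability at most $2^{-nI_Q(X_1;X_2,Y|U)}$. So some $m\ne1$ is admissible through $\mathcal Q_3$ with probability at most $\sum_{Q\in\mathcal Q_3}2^{n\sigma_Q}$, where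
\[
\sigma_Q=R_1'+|R_2'-I_Q(X_2;Y|U)|^++\varepsilon-I_Q(X_1;X_2,Y|U).
\]
We have $I_Q(X_1;X_2,Y|U)\ge I_Q(X_1;Y|X_2,U)$. If the positive part vanishes, the second line of \eqref{eq:Q} gives $\sigma_Q\le R_1-\nu+\varepsilon-(R_1-\nu/8)\le-3\nu/4$. Otherwise, $I_Q(X_2;Y|U)+I_Q(X_1;Y|X_2,U)=I_Q(X_1,X_2;Y|U)$ and the third line give $\sigma_Q\le R_1+R_2-\nu+\varepsilon-(R_1+R_2-\nu/8)\le-3\nu/4$. There are polynomially many types. Altogether the expected error is at most $2^{-n\gamma}$ for some $\gamma>0$, uniformly over instances.

\emph{From one key to all instances.} For a single key this is not enough: once the codewords are drawn, the adversary picks its vector among exponentially many. For a fixed instance let $\epsilon_\kappa\in[0,1]$ be the error with key $\kappa$, averaged over $m_1$ and the channel. The variables $\epsilon_1,\dots,\epsilon_K$ are functions of disjoint sets of codewords, hence independent, with mean at most $2^{-n\gamma}\le\lambda/4$ for large $n$. By Hoeffding's inequality their average exceeds $\lambda/2$ with probability at most $e^{-K\lambda^2/8}\le e^{-n^2\lambda^2/8}$. The number of instances is at most $|\mathcal X_2|^n+N_2|\mathcal X_3|^n=2^{O(n)}$.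 So with probability tending to $1$ the average error is at most $\lambda/2$ for all instances. In \textbf{A3} the exceptional $\ell$ add at most $\lambda/2$.
\end{proof}

If $2\notin F$, the statement with users 1 and 2 exchanged also holds with probability tending to $1$, and gives decoders $\varphi_2^\kappa$ for \textbf{A1} and \textbf{A3}. So for large $n$ there are codebooks $C_1,C_2$ for which both statements hold.

\subsection{End of the proof of Theorem~\ref{thm:main}}

Split the length as $n=n_1+n_2$ with $n_1=\lceil\sqrt n\rceil$, and let $K=2^{\lfloor\delta n_1\rfloor}$ with $\delta$ from Proposition~\ref{prop:small}. For large $n$ we have $n_2^2\le K\le2^{n_2^{2/3}}$. The message of user $i\notin F$ is a pair $(\kappa_i,m_i)\in[K]\times[J_i]$ with $J_i=2^{\lfloor n_2R_i'\rfloor}$. In the first $n_1$ letters it sends $\kappa_i$ with the code of Proposition~\ref{prop:small}, and in the last $n_2$ letters it sends $\mathbf x_i(\kappa_i,m_i)$. Users in $F$ send their fixed sequences. The receiver finds $\hat\kappa_i$ from the first block and puts $\hat m_i=\varphi_i^{\hat\kappa_i}(\mathbf Y^{(2)})$, where $\mathbf Y^{(2)}$ is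 the output of the second block. This is a deterministic code, and $\frac1n\log KJ_i\to R_i'$.

Fix a scenario and an attack vector. Its second block is a fixed vector and the pairs $(\kappa_i,m_i)$ of the honest users are uniform and independent, so Proposition~\ref{prop:keys} applies. If all keys of honest users are decoded correctly and $\varphi_i^{\kappa_i}(\mathbf Y^{(2)})=m_i$ for each honest $i\notin F$, there is no error. Hence $P_e\le\varepsilon_n+2\lambda$, where $\varepsilon_n\to0$ is the error of the first block. The sizes of the message sets do not depend on $\lambda$, and for every $\lambda$ such codes exist for all large $n$; letting $\lambda\to0$ slowly with $n$, we see that $(R_1',R_2',0)$ is achievable. As $\nu\to0$ this gives $(R_1,R_2,0)\in\mathcal R_{\mathrm{det}}$, so $\mathcal R_{F^*}\subseteq\mathcal R_{\mathrm{det}}$. Together with Proposition~\ref{prop:converse} this proves Theorem~\ref{thm:main}.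

\begin{thebibliography}{1}
\bibitem{SBDP}
Neha Sangwan, Mayank Bakshi, Bikash Kumar Dey and Vinod M. Prabhakaran,
\emph{Byzantine Multiple Access Channels -- Part I: Reliable Communication},
arXiv:2211.12769 (2022).
\end{thebibliography}
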